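# A DNC function whose finite-alphabet functions all lie on computable 2-branching trees

## 1. $k$-trees, $k$-surviving functions, and the noncomputable case

Fix $k\ge 2$. Someone writes an infinite sequence $A$ of symbols from an alphabet of $k+1$ symbols. An opponent has a computable device which, shown the first $n$ symbols, names at most $k$ symbols and claims that the next one is among them. When can an oracle help to write a sequence on which every such device is wrong at least once?

We write $a=\{0,\dots,a-1\}$ for a natural number $a$, $a^n$ for the strings of length $n$ over $a$, and $a^{<\omega}$ for all finite strings over $a$. A tree is a set of strings closed under prefixes. A *child* of a node is an immediate successor of it in the tree, and a *branch* (or path) is an infinite sequence all of whose prefixes are in the tree.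

**Definition.** A tree $T\subseteq (k+1)^{<\omega}$ is a *$k$-tree* if every node of $T$ has at most $k$ immediate successors in $T$. A function $A:\omega\to k+1$ is *$k$-surviving* if it is not a branch of any computable $k$-tree in $(k+1)^{<\omega}$. A Turing degree is $k$-surviving if it computes a $k$-surviving function. A set of strings (or a tree) is *2-branching* if in its closure under prefixes every node has at most two immediate successors.

For example, a computable $A$ is never $k$-surviving, because $\{A{\upharpoonright}n:n\in\omega\}$ is a computable tree with one successor per node. A function with values in $\{0,1\}$ is not 2-surviving, however complicated it is, because it is a branch of the $2$-tree $2^{<\omega}\subseteq 3^{<\omega}$. The set $\{00,01,10,20\}$ is not 2-branching (the empty string has three successors), but $\{00,01,02\}$ is not either: here the node $0$ has three. The set $\{000,100,010,001\}$ is 2-branching. A 2-branching tree in $(k+1)^{<\omega}$ is a $k$-tree for every $k\ge2$.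

We fix notation for computations. Fix $e$ and $a\geq 2$. For a string $\xi$ of natural numbers write $\Gamma^\xi(n){\downarrow}$ if the $e$-th oracle machine with oracle $\xi$ on input $n$ halts within $|\xi|$ steps, querying only positions $<|\xi|$, with value $<a$. Write $\Gamma^\xi{\upharpoonright}n{\downarrow}$ if $\Gamma^\xi(m){\downarrow}$ for all $m<n$; then $\Gamma^\xi{\upharpoonright}n$ is a string in $a^n$. These relations are decidable, and they persist, with the same values, when $\xi$ is extended. For $f:\omega\to\omega$ let $\Gamma^f(n)=\Gamma^\xi(n)$ for any prefix $\xi$ of $f$ where this converges. Every $A:\omega\to a$ computable from $f$ is $\Gamma^f$ for some $e$.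

The easy case asks only for a noncomputable $f$.

**Proposition 1.** There is a noncomputable $f:\omega\to 2$ such that for every $a\ge2$, every $A:\omega\to a$ computable from $f$ is a branch of a computable 2-branching tree $R\subseteq a^{<\omega}$.

*Proof.* We approximate $f$ by pairs $(\sigma,T)$, where $T\subseteq 2^{<\omega}$ is a computable tree, $\sigma\in T$, and every $\tau\supseteq\sigma$ in $T$ has two incompatible extensions in $T$. We build $(\sigma_0,T_0),(\sigma_1,T_1),\dots$ with $\sigma_s\subseteq\sigma_{s+1}$, $T_{s+1}\subseteq T_s$, $|\sigma_s|\to\infty$, starting with $(\emptyset,2^{<\omega})$, and put $f=\bigcup_s\sigma_s$. Since $\sigma_t\in T_t\subseteq T_s$ for $t\ge s$, $f$ is a path through every $T_s$.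

To make $f$ differ from a given computable $g$, replace $\sigma$ by one of two incompatible extensions of it in $T$, namely one that is not a prefix of $g$. To treat a pair $(e,a)$ at $(\sigma,T)$, distinguish three cases.

**Case 1.** There are $\tau\supseteq\sigma$ in $T$ and $n$ such that $\Gamma^\xi(n){\downarrow}$ for no $\xi\supseteq\tau$ in $T$. Pass to $(\tau,T)$. Then $\Gamma^f$ is not total.

**Case 2.** Case 1 fails, and there is $\tau\supseteq\sigma$ in $T$ such that no $\xi,\xi'\supseteq\tau$ in $T$ satisfy $\Gamma^\xi(m){\downarrow}\ne\Gamma^{\xi'}(m){\downarrow}$ for any $m$. Pass to $(\tau,T)$. Then $\Gamma^f$, if total, is computable: to find $\Gamma^f(m)$, search for any $\xi\supseteq\tau$ in $T$ with $\Gamma^\xi(m){\downarrow}$. A computable $A$ is a branch of $\{A{\upharpoonright}n:n\in\omega\}$.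

**Case 3.** Otherwise we compute $t_\rho\in T$ and $y_\rho\in a^{<\omega}$ for $\rho\in2^{<\omega}$, with $\Gamma^{t_\rho}{\upharpoonright}|y_\rho|{\downarrow}=y_\rho$. Let $t_\emptyset=\sigma$ and let $y_\emptyset$ be the empty string. Given $t_\rho$, search for $m$ and $\xi_0,\xi_1\supseteq t_\rho$ in $T$ such that $\Gamma^{\xi_0}{\upharpoonright}(m+1)$ and $\Gamma^{\xi_1}{\upharpoonright}(m+1)$ converge and are different. They exist: failure of Case 2 gives two extensions that differ at some $m$, and by failure of Case 1 each can be extended in $T$ until everything below $m$ converges too. Put $t_{\rho i}=\xi_i$ and $y_{\rho i}=\Gamma^{\xi_i}{\upharpoonright}(m+1)$. Both $\xi_i$ extend $t_\rho$, so the two strings $y_{\rho i}$ agree below $|y_\rho|$; hence they properly extend $y_\rho$, and they are incomparable. By persistence $\xi_0,\xi_1$ are incompatible. Let $T'$ be the prefix closure of all $t_\rho$ and $R$ the prefix closure of all $y_\rho$. As $|t_\rho|,|y_\rho|\ge|\rho|$, a string of length $l$ is in $T'$ (in $R$) if and only if it is a prefix of $t_\rho$ (of $y_\rho$) for some $\rho$ of length $l$; so $T'$ and $R$ are computable. Pass to $(\sigma,T')$. If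 $f$ is a path of $T'$ extending $\sigma$, then $\Gamma^f$ is the union of the $y_\rho$ with $t_\rho\subseteq f$, a branch of $R$.

$R$ is 2-branching: let $\zeta\in R$, and let $\rho$ be the longest string with $y_\rho\subseteq\zeta$ (the strings with this property form a chain, because incomparable $\rho$ have incomparable $y_\rho$). If $y_{\rho'}$ properly extends $\zeta$, then $y_{\rho'}$ and $y_\rho$ are comparable, so $\rho'$ and $\rho$ are, and $\rho'\subseteq\rho$ is impossible. So $\rho'\supseteq\rho i$ for some $i<2$. As $y_{\rho i}$ and $\zeta$ are both prefixes of $y_{\rho'}$ and $y_{\rho i}\not\subseteq\zeta$, $y_{\rho i}$ properly extends $\zeta$. Hence the successor of $\zeta$ on $y_{\rho'}$ depends only on $i$, and there are at most two. $\square$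

So noncomputability alone does not produce a surviving function. What changes if $f$ has to be *diagonally* noncomputable?

## 2. DNC functions, and why a binary tree will not do

**Definition.** A function $f:\omega\to\omega$ is *DNC* if $f(e)\ne\varphi_e(e)$ for every $e$ with $\varphi_e(e)$ convergent. A Turing degree is DNC if it computes a DNC function.

A DNC function is not computable: if $f=\varphi_e$, then $f(e)=\varphi_e(e)$. A function such as $f(e)=\varphi_e(e)+1$, and $0$ where $\varphi_e(e)$ diverges, is DNC. The question, from Iván Ongay-Valverde and Noah Schweber, "Effective Localization number: building $k$-surviving degrees", arXiv:1804.05041 (2018), is: *is there a DNC degree that is not $k$-surviving?*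

Let us test the smallest DNC functions, those with two values.

**Proposition 2.** If $g:\omega\to\{0,1\}$ is DNC, then $g$ computes a $k$-surviving function, for every $k\ge2$.

*Proof.* Define $A(n)\le k$ from $\rho=A{\upharpoonright}n$ as follows. Let $E=\{v\le k:\varphi_n(\rho^\frown v)=1\}$, enumerated one element at a time. For $i<j\le k$ compute an index $u$ such that $\varphi_u$ is constantly $0$ if $i$ is the first of $i,j$ to enter $E$, constantly $1$ if $j$ is the first, and nowhere defined if neither enters. Say that $i$ beats $j$ if $g(u)=0$, and $j$ beats $i$ if $g(u)=1$. If exactly one of $i,j$ is in $E$, the one outside $E$ beats the other, because $g(u)\ne\varphi_u(u)$. Let $A(n)$ be the least number that beats as many others as possible.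

Suppose $\varphi_n$ is the characteristic function of a $k$-tree $T$ and $A{\upharpoonright}n\in T$. Then $|E|\le k$, so some $j\le k$ is outside $E$. Each such $j$ beats at least $|E|$ numbers, and each $i\in E$ beats at most $|E|-1$, so $A(n)\notin E$ and $A{\upharpoonright}(n+1)\notin T$. So $A$ is not a branch of $T$. $\square$

So we must give $f$ more room: $f(i)$ will range over $h(i)$ values with $h$ growing fast.

**Theorem 3.** There are a computable $h$ and a DNC function $f\in\prod_ih(i)$ such that for every $a\ge2$, every $A:\omega\to a$ computable from $f$ is a branch of a computable 2-branching tree $R\subseteq a^{<\omega}$. Moreover each such $A$ is computable or satisfies $f\le_TA$.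

Take $a=k+1$: since a 2-branching tree is a $k$-tree for every $k\ge2$, $\deg(f)$ is DNC and not $k$-surviving, for every $k\ge2$ at once. So the answer is yes.

The sensible first attempt is to repeat Proposition 1 with wide trees. A condition now carries a c.e. set $B$ of forbidden strings (at the start, those that have already met the diagonal), and trees must be so wide that $B$ cannot cut them off. Cases 1 and 2 will survive once "no extension" is replaced by "few extensions". Case 3 breaks. There we split a node into two extensions with incomparable images; now we must keep many extensions $\xi_0,\xi_1,\dots$ of one node, and even if their images are pairwise incomparable, which still gives $f\le_T\Gamma^f$, the tree of images can have many successors at one node. For $\Gamma^f(n)=f(n)\bmod 3$ on the tree of all $f\in\prod_i h(i)$ with $h(i)\ge 3$, it is all of $3^{<\omega}$. The wide tree of $f$'s has to be thinned, staying wide, until its tree of images is 2-branching. Section 4 does this for finite trees, and Sections 8 and 9 make it work along an infinite construction.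

## 3. Bushy trees, big sets and small sets

Until Section 5, $h$ is any computable function with values $\ge2$. Let $H$ be the tree of strings $\tau$ with $\tau(i)<h(i)$ for $i<|\tau|$. It has $M_i$ nodes of length $i$, where $M_0=1$ and $M_{i+1}=M_ih(i)$. All trees of $f$'s are subtrees of $H$. Let $\delta$ be a function with values in $\{1,2,\dots\}$, needed only at the relevant levels.

**Definition.** A tree $T$ is *$\delta$-bushy above* $\sigma\in T$ if every $\tau\supseteq\sigma$ in $T$ has at least $\delta(|\tau|)$ children in $T$. A *finite $\delta$-bushy tree above $\tau$ in $T$* is a finite set $S\ni\tau$ of extensions of $\tau$ in $T$, closed under those prefixes that extend $\tau$, in which every node $\xi$ is a leaf (has no child in $S$) or has at least $\delta(|\xi|)$ children in $S$. A set $W$ is *$\delta$-big above $\tau$ in $T$* if there is such an $S$ (a *witness*) all of whose leaves are in $W$; otherwise $W$ is *$\delta$-small above $\tau$ in $T$*.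

For example, let $h(0)=3$ and let $W$ consist of the strings $0$ and $1$ of length one. Then $W$ is $2$-big above $\emptyset$ in $H$ and $3$-small. For the set that matters most, let
$$B_0=\{\tau\in H:\ \varphi_e(e){\downarrow}=\tau(e)\text{ for some }e<|\tau|\}.$$
It is $2$-small above $\emptyset$ in $H$: the empty string is not in $B_0$, and a node of length $m$ outside $B_0$ has at most one child in $B_0$, with last value $\varphi_m(m)$. So in a finite 2-bushy tree above $\emptyset$ one can climb through nodes outside $B_0$ to a leaf outside $B_0$.

Bigness is a $\Sigma_1$ property if $T,\delta$ are computable and $W$ is c.e. It is monotone: it is preserved when $W$ and $T$ grow and when $\delta$ decreases. We shall often *stretch* a witness: if $T$ is $\delta$-bushy above $\tau$ and $S$ is a finite $\delta$-bushy tree above $\tau$ in $T$, then adding all extensions in $T$ of the leaves of $S$ up to some length $d$ (at least all leaf lengths) gives a finite $\delta$-bushy tree whose leaves all have length $d$.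

**Lemma 4 (coloring).** If $W_1\cup\dots\cup W_m$ is $(\delta_1+\dots+\delta_m)$-big above $\tau$ in $T$, then some $W_i$ is $\delta_i$-big above $\tau$ in $T$.

*Proof.* Take a witness $S$. Color each leaf by some $i$ such that the leaf is in $W_i$. From the leaves toward the root, color a non-leaf $\xi$ by some $i$ such that at least $\delta_i(|\xi|)$ of its children have color $i$; there is one, since otherwise $\xi$ would have fewer than $\sum_i\delta_i(|\xi|)$ children. If the root has color $i$, the part of $S$ reached from the root through children of color $i$ witnesses that $W_i$ is $\delta_i$-big. $\square$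

**Lemma 5 (gluing and climbing).** (a) If $W$ is $\delta$-big in $T$ above every leaf of a finite $\delta$-bushy tree above $\tau$ in $T$, then $W$ is $\delta$-big above $\tau$ in $T$. (b) If $W$ is $\delta$-small above $\tau$ in $T$ and $T$ is $\delta$-bushy above $\tau$, then for each $l\ge|\tau|$ there is $\tau'\supseteq\tau$ in $T$ of length $l$ above which $W$ is $\delta$-small in $T$; in particular $\tau'\notin W$.

*Proof.* (a) Put the witnesses on top of the leaves. (b) By (a), fewer than $\delta(|\tau|)$ children of $\tau$ in $T$ have $W$ $\delta$-big above them. As $\tau$ has at least $\delta(|\tau|)$ children, $W$ is $\delta$-small above some child. Iterate. If $\tau'\in W$, then $\{\tau'\}$ would witness bigness. $\square$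

## 4. Combs: thinning a finite bushy tree to 2-branching labels

Suppose the leaves of a finite bushy tree carry labels in $a^n$, to be thought of as the values $\Gamma^\xi{\upharpoonright}n$. We want to discard nodes, keeping prescribed numbers of children, so that the remaining labels are 2-branching.

With one parent and many children this is easy. If the labels are not all equal, look at the first position where two differ, pass to a largest class of children that agree there, and remember one child outside the class. Repeat. Either many children have the same label, or we have remembered many children whose labels leave a common *trunk* $\alpha$ at different levels: a comb, each tooth at its own level. A comb is 2-branching.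

With two parents there is a conflict. Let $a=3$, let the children of one parent have the labels $0^t1\,0^{n-t-1}$ and those of the other the labels $0^t2\,0^{n-t-1}$, for $t<n$. Both are combs with trunk $0^n$. If we keep level $t$ from both and some tooth at a higher level, the node $0^t$ has three successors. The cure is to give the parents disjoint sets of levels, so each parent's comb must be long enough to leave a choice. With several levels of parents, we let a parent inherit its trunk as label, thin the parents first by induction, and then choose the teeth. The number of children needed is controlled by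
$$\Phi_i(b)=2b\,(i+2)^{M_i(b+1)} .$$

**Lemma 6 (thinning).** Let $a\ge2$, $\tau\in H$, $|\tau|=l\ge a$, $d\ge l$. Let $F\subseteq H$ be a finite tree above $\tau$ with all leaves of length $d$, in which each node of length $i$, $l\le i<d$, has at least $\Phi_i(r(i))$ children, where $r(i)\ge1$. Let $Y$ map the leaves of $F$ to $a^n\cup\{\dagger\}$. Then there is a subtree $F^*\subseteq F$ above $\tau$ with all leaves of length $d$, in which each node of length $i$, $l\le i<d$, has at least $r(i)$ children, and such that $\{Y(\xi):\xi\text{ a leaf of }F^*,\ Y(\xi)\ne\dagger\}$ is 2-branching.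

*Proof.* By induction on $d-l$. If $d=l$, then $F=\{\tau\}$, and $F^*=F$ works. Let $d>l$ and put $i=d-1$, $b=r(i)$, $M=M_i$, $K=M(b+1)$. Let $F^-$ be the set of nodes of $F$ of length at most $i$; its leaves all have length $i$.

**Step 1: a label for each parent.** Let $\pi\in F^-$ have length $i$. If at least $b$ children of $\pi$ have $Y=\dagger$, call $\pi$ of *$\dagger$-type* and put $Y^-(\pi)=\dagger$. Otherwise the set $D_0$ of children with $Y\in a^n$ has at least
$$\Phi_i(b)-b\ \ge\ b(i+2)^K\ \ge\ b\,a^K$$
elements, since $a\le l\le i$. Given $D_t$ with $|D_t|\ge ba^{K-t}$ and $t<K$: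

- If $Y$ is constant on $D_t$, then $\pi$ is of *constant type* and $Y^-(\pi)$ is this value. At least $b$ children have it.
- Otherwise let $m_t<n$ be the length of the longest common prefix of the strings $Y(c)$, $c\in D_t$. Let $D_{t+1}\subseteq D_t$ be a largest class of children with the same value of $Y(c)(m_t)$; so $|D_{t+1}|\ge ba^{K-t-1}$. By choice of $m_t$ there is $c_t\in D_t\setminus D_{t+1}$; fix one.

If $D_K$ is reached, $\pi$ is of *comb type*, and $Y^-(\pi)=\alpha_\pi:=Y(c)$ for some $c\in D_K$. Members of $D_{t+1}$ agree up to and including position $m_t$, so $m_0<\dots<m_{K-1}$. The $c_t$ are distinct, since $c_t\notin D_{t+1}$ while all later ones are in $D_{t+1}$. Both $c_t$ and $c$ are in $D_t$, and only $c$ is in $D_{t+1}$; so $Y(c_t)$ agrees with $\alpha_\pi$ below $m_t$ and differs from it at $m_t$.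

**Step 2: thin the parents, then choose the teeth.** Apply the induction hypothesis to $(F^-,Y^-)$ to get $F^{-*}$, with set of leaves $P$; $|P|\le M$. Let $\Lambda$ be the prefix closure of $\{Y^-(\pi):\pi\in P,\ Y^-(\pi)\ne\dagger\}$. It is 2-branching, and its maximal nodes all have length $n$ and are at most $M$ in number, so it has at most $M-1$ branching nodes. Let $J$ be the set of lengths of its branching nodes. (If $\Lambda$ is empty, all $\pi\in P$ are of $\dagger$-type and $J=\emptyset$.) For each $\pi\in P$ keep children as follows.

- $\dagger$-type: keep $b$ children with $Y=\dagger$.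
- Constant type: keep $b$ children with $Y=Y^-(\pi)$.
- Comb type, treating these $\pi$ one after another: keep $b$ of the children $c_t$ whose levels $m_t$ are not in $J$ and have not been used for an earlier $\pi$. This is possible because $\pi$ has $K$ different levels, at most $M-1$ are in $J$, at most $(M-1)b$ were used before, and $K-(M-1)-(M-1)b=b+1\ge b$.

Let $F^*$ consist of $F^{-*}$ and the kept children. The bushiness claim is clear.

**Step 3: the labels are 2-branching.** Let $\Lambda^*$ be the prefix closure of the labels $\ne\dagger$ of kept children. Labels kept for constant type are in $\Lambda$. Let $y$ be a kept comb label with level $m$, from the parent $\pi$. Then $y{\upharpoonright}m=\alpha_\pi{\upharpoonright}m\in\Lambda$. Since $m\notin J$, the only successor of this node in $\Lambda$ is $\alpha_\pi{\upharpoonright}(m+1)\ne y{\upharpoonright}(m+1)$. So $y$ leaves $\Lambda$ exactly at level $m$; and each level $m$ is used by only one kept child. Let $\rho\in\Lambda^*$.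

- If $\rho\in\Lambda$ has a successor in $\Lambda^*\setminus\Lambda$, then this successor lies on a kept comb label that leaves $\Lambda$ at level $|\rho|$. So $|\rho|$ is a used level and not in $J$, and $\rho$ has exactly one successor in $\Lambda$ and exactly one in $\Lambda^*\setminus\Lambda$.
- If $\rho\in\Lambda$ has no successor in $\Lambda^*\setminus\Lambda$, it has at most 2 successors, because $\Lambda$ is 2-branching.
- If $\rho\notin\Lambda$, all kept labels through $\rho$ are comb labels that leave $\Lambda$ at the same level, the length of the longest prefix of $\rho$ in $\Lambda$. So they come from one child, and $\rho$ has at most one successor.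

So $\Lambda^*$ is 2-branching. $\square$

## 5. Choosing the width

Thinning costs an application of $\Phi_i$ at level $i$. A second operation, separating images (Section 8), costs a factor $M_i$. So one round costs $\Psi_i(b)=M_i\Phi_i(b)$. For one functional, level $i$ goes through at most $i+1$ rounds. As there are infinitely many functionals, we need an infinitely divisible supply: $(i+1)^2$ rounds at level $i$, measured by a rational $x\in[0,1]$, so that any rational gap contains more than $i+1$ rounds for large $i$.

By recursion on $i$, starting from $M_0=1$, define the computable functions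
$$\Phi_i(b)=2b(i+2)^{M_i(b+1)},\quad \Psi_i(b)=M_i\Phi_i(b),\quad \theta_i(0)=2,\quad \theta_i(t+1)=\Psi_i(\theta_i(t)),$$
$$h(i)=\theta_i((i+1)^2),\qquad M_{i+1}=M_ih(i),$$
and for rational $x\in[0,1]$ let $\delta_x(i)=\theta_i(\lfloor x(i+1)^2\rfloor)$. This fixes $H$, and $\delta_0=2$, $\delta_1=h$. Since $\Psi_i(b)\ge2b$ and $\Psi_i$ is increasing, $x\le y$ implies $\delta_x\le\delta_y$. If $x<y$, then $\lfloor y(i+1)^2\rfloor-\lfloor x(i+1)^2\rfloor\ge i+1$ for all large $i$, so
$$\text{if }x<y\text{, then for all large }i:\quad \delta_y(i)\ \ge\ \Psi_i^{(i+1)}(\delta_x(i))\ \ge\ 2\delta_x(i).\tag{1}$$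

## 6. Conditions, and the reduction to one functional

**Definition.** A *condition* is $p=(\sigma,T,B,x,y)$ with rationals $0\le x<y\le1$, $T\subseteq H$ a computable tree that is $\delta_y$-bushy above $\sigma\in T$, and $B\subseteq T$ c.e., closed under extensions in $T$, and $\delta_x$-small above $\sigma$ in $T$. Say $(\sigma',T',B',x',y')\le(\sigma,T,B,x,y)$ if $\sigma\subseteq\sigma'$, $T'\subseteq T$, $B\cap T'\subseteq B'$, $x\le x'$ and $y'\le y$. Let $[p]$ be the set of paths $f$ through $T$ that extend $\sigma$ and have no prefix in $B$.

So $\delta_y$ measures what the tree has, and $\delta_x$ what the forbidden set may take. The relation is transitive: if further $T''\subseteq T'$ and $B'\cap T''\subseteq B''$, then $B\cap T''=(B\cap T')\cap T''\subseteq B'\cap T''\subseteq B''$; the other clauses are clear. By Lemma 5(b), since $\delta_x\le\delta_y$, the stem can be lengthened: for each length $l\ge|\sigma|$ there is $\sigma'\supseteq\sigma$ of length $l$ such that $(\sigma',T,B,x,y)$ is a condition, and it is $\le p$.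

The initial condition is $p_0=(\emptyset,H,B_0,0,1)$, with $B_0$ from Section 3. Indeed $H$ is $\delta_1$-bushy as $\delta_1=h$; $B_0$ is c.e., closed under extensions, and $2$-small above $\emptyset$, where $2=\delta_0$. Every $f\in[p_0]$ is DNC and lies in $\prod_ih(i)$.

**Lemma 7 (Main Lemma).** For every condition $p$ and all $e$ and $a\ge2$ there is $q\le p$ such that for every $f\in[q]$ one of the following holds:

- (P) $\Gamma^f$ is not a total function $\omega\to a$;
- (C) $\Gamma^f$ is computable;
- (R) $\Gamma^f$ lies on a computable 2-branching tree $R\subseteq a^{<\omega}$, and $f\le_T\Gamma^f$.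

**Proof of Theorem 3 from Lemma 7.** Choose $p_0\ge p_1\ge\cdots$, $p_s=(\sigma_s,T_s,B_s,x_s,y_s)$, applying Lemma 7 once for each pair $(e,a)$ and lengthening stems so that $|\sigma_s|\to\infty$. Let $f=\bigcup_s\sigma_s$. We check that $f\in[p_s]$ for all $s$. Since $\sigma_t\in T_t\subseteq T_s$ for $t\ge s$, $f$ is a path through $T_s$, and it extends $\sigma_s$. Suppose $f{\upharpoonright}l\in B_s$. Take $t\ge s$ with $|\sigma_t|\ge l$. Then $\sigma_t\in T_s$ extends $f{\upharpoonright}l$, so $\sigma_t\in B_s\cap T_t\subseteq B_t$, and $\{\sigma_t\}$ witnesses that $B_t$ is big above $\sigma_t$, a contradiction.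

Hence $f$ is DNC. Every $A:\omega\to a$ computable from $f$ is $\Gamma^f$ for some $e$, so (C) or (R) holds for it. In case (C), $\{A{\upharpoonright}n:n\in\omega\}$ is a computable 2-branching tree with branch $A$. $\square$

Sections 7 to 9 prove Lemma 7. Fix $p=(\sigma,T,B,x,y)$, $e$ and $a$, and rationals $x<w<v<u<y$. Lengthening $\sigma$ and using (1), assume that $|\sigma|\ge a$ and that for all $i\ge|\sigma|$
$$\delta_u(i)\ge2\delta_v(i),\qquad \delta_v(i)\ge\Psi_i^{(i+1)}(\delta_w(i)).\tag{2}$$

## 7. Forcing partiality, totality, or a computable value

**Step 1: force divergence if possible.** Suppose that for some $\tau\supseteq\sigma$ in $T$ and some $n$ the set $B'=B\cup\{\xi\in T:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-small above $\tau$ in $T$. It is c.e. and closed under extensions in $T$, so $q=(\tau,T,B',u,y)$ is a condition and $q\le p$. If $f\in[q]$, then $\Gamma^\xi(n){\downarrow}$ for no prefix $\xi$ of $f$, and (P) holds.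

From now on we assume that this never happens: $B\cup\{\xi\in T:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-big above every $\tau\supseteq\sigma$ in $T$, for every $n$.

**Step 2: convergence of longer and longer segments is big.** We claim that $W_n=B\cup\{\xi\in T:\Gamma^\xi{\upharpoonright}n{\downarrow}\}$ is also $\delta_u$-big above every $\tau\supseteq\sigma$ in $T$. For $n=0$ this is trivial. Given a witness for $W_n$ above $\tau$, the set $W_{n+1}$ is $\delta_u$-big above each leaf $\zeta$ of it: if $\zeta\in B$, use $\{\zeta\}$; if $\Gamma^\zeta{\upharpoonright}n{\downarrow}$, a witness that $B\cup\{\xi:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-big above $\zeta$ has all its leaves in $W_{n+1}$, because convergence persists. Apply Lemma 5(a).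

**Step 3: a computable tree on which $\Gamma$ converges on schedule, except on $B$.** We build a computable tree $T'\subseteq T$ and a computable increasing function $\ell$. Put $\ell(0)=|\sigma|$, let the nodes of $T'$ of length at most $|\sigma|$ be the prefixes of $\sigma$, and label $\sigma$ *alive*. Given the nodes of $T'$ of length $\ell(n)$, for each such node $\tau$ search for a finite $\delta_u$-bushy tree $S_\tau$ above $\tau$ in $T$ each of whose leaves $\zeta$ has been verified to be in $B$ or to satisfy $\Gamma^\zeta{\upharpoonright}(n+1){\downarrow}$. By Step 2 the search succeeds. Let $\ell(n+1)$ exceed $\ell(n)$ and the lengths of all these leaves. Put into $T'$ all nodes of the $S_\tau$ and all extensions in $T$ of their leaves up to length $\ell(n+1)$. A node of length $\ell(n+1)$ is labelled *dead* if it extends a leaf verified to be in $B$, and *alive* otherwise.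

The nodes of $T'$ of length $\le\ell(n)$ are computed as a finite set uniformly in $n$, so $T'$ and the labels are computable. $T'$ is $\delta_u$-bushy above $\sigma$: non-leaves of the $S_\tau$ have at least $\delta_u$ children, and from a leaf of $S_\tau$ on, all children in $T$ are kept, at least $\delta_y\ge\delta_u$ of them. Dead nodes are in $B$, since $B$ is closed under extensions in $T$. An alive node $\xi$ of length $\ell(n)$ has $\Gamma^\xi{\upharpoonright}n{\downarrow}$. By persistence,
$$\text{every }\xi\in T'\text{ with }\xi\supseteq\sigma,\ |\xi|\ge\ell(n),\text{ is in }B\text{ or has }\Gamma^\xi{\upharpoonright}n{\downarrow}.\tag{3}$$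

Replace $B$ by $B\cap T'$. It is c.e., closed under extensions in $T'$, and, by monotonicity, $\delta_x$-small above $\sigma$ in $T'$; and (3) still holds. For $C\subseteq a^n$ let
$$[\Gamma\in C]=\{\xi\in T':\Gamma^\xi{\upharpoonright}n{\downarrow}\in C\}.$$

Next comes the analogue of "no splitting" in Proposition 1: all values but one are small.

**Step 4, Case A.** *There are $\tau\supseteq\sigma$ in $T'$ and $X\in a^\omega$ such that for all $n$ the set $B\cup[\Gamma\in a^n\setminus\{X{\upharpoonright}n\}]$ is $\delta_v$-small above $\tau$ in $T'$.*

We first show that $X$ is computable. Suppose some $\alpha\ne X{\upharpoonright}n$ in $a^n$ also had $B\cup[\Gamma\in a^n\setminus\{\alpha\}]$ $\delta_v$-small above $\tau$. By (3), the union of this set and the one for $X{\upharpoonright}n$ contains all nodes of $T'$ above $\tau$ of length at least $\ell(n)$. As $T'$ is $\delta_u$-bushy, the union is $\delta_u$-big, hence by (2) $2\delta_v$-big, above $\tau$, contradicting Lemma 4. So $X{\upharpoonright}n$ is the unique $\alpha\in a^n$ for which the $\Sigma_1$ event "$B\cup[\Gamma\in a^n\setminus\{\alpha\}]$ is $\delta_v$-big above $\tau$ in $T'$" does not happen.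 To compute $X{\upharpoonright}n$, wait until it has happened for all other $\alpha$.

Now let $B^*=B\cup\{\xi\in T':\exists n\ \Gamma^\xi{\upharpoonright}n{\downarrow}\ne X{\upharpoonright}n\}$. It is c.e., because $X$ is computable, and closed under extensions in $T'$. It is $\delta_v$-small above $\tau$ in $T'$: given a witness for bigness, choose $n$ at least as large as the finitely many $n$'s that put its leaves into $B^*$, and stretch the witness in $T'$ to a common length $\ge\ell(n)$. By (3) the new leaves are in $B\cup[\Gamma\in a^n\setminus\{X{\upharpoonright}n\}]$, contradicting Case A. So $q=(\tau,T',B^*,v,u)$ is a condition, and $q\le p$. If $f\in[q]$ and $\Gamma^f$ is total and $a$-valued, then $\Gamma^f=X$. So (P) or (C) holds.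

## 8. Case B: giving many nodes disjoint sets of images

From now on Case A fails. In Proposition 1 the failure of "no splitting" gave, above any node, two extensions with different images. Here we need more: for $N$ given nodes, pairwise disjoint sets $C_1,\dots,C_N$ of images such that the $\nu$-th node has a bushy set of extensions with images in $C_\nu$. We first show that no bounded number of values can carry almost everything. Since the construction will work inside subtrees of $T'$, we state this for trees $U$ that agree with $T'$ from some level on.

**Definition.** A tree $U\subseteq T'$ with $\sigma\in U$ is *eventually full*, from $L$ on, if every node of $T'$ extending a node of $U$ of length $L$ is in $U$.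

For example, $T'$ itself is eventually full, and so are the nodes of $T'$ comparable with a fixed $\tau\supseteq\sigma$ in $T'$ (with $L=|\tau|$).

**Lemma 8.** Let $U$ be eventually full from $L$ on. Let $\tau\in U$, $\tau\supseteq\sigma$, let $\varepsilon\le\delta_v$ on levels $\ge|\tau|$, and let $U$ be $\varepsilon$-bushy above $\tau$. Then for each $r$ there is $n_0$ such that for all $n\ge n_0$ and all $C\subseteq a^n$ with $|C|\le r$, the set $B\cup[\Gamma\in a^n\setminus C]$ is $\varepsilon$-big above $\tau$ in $U$.

*Proof.* Call $C\subseteq a^n$ with $|C|\le r$ *bad* if $B\cup[\Gamma\in a^n\setminus C]$ is $\varepsilon$-small above $\tau$ in $U$. Suppose there are bad sets for infinitely many $n$.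

**Step 1: a coherent sequence of bad sets.** If $C\subseteq a^n$ is bad and $m\le n$, then $C{\upharpoonright}m=\{\alpha{\upharpoonright}m:\alpha\in C\}$ is bad. Otherwise take a witness that $B\cup[\Gamma\in a^m\setminus C{\upharpoonright}m]$ is $\varepsilon$-big and stretch it in $U$ to a common length $\ge\ell(n)$. By (3) each new leaf is in $B$, or $\Gamma{\upharpoonright}n$ converges there to a string whose restriction to $m$ is not in $C{\upharpoonright}m$, so it is not in $C$. Thus $B\cup[\Gamma\in a^n\setminus C]$ is $\varepsilon$-big, a contradiction. So there are bad sets for every $n$. The empty set is never bad, by (3) and the bushiness of $U$. By König's lemma there are bad $C_m\subseteq a^m$ for all $m$ with $C_{m+1}{\upharpoonright}m=C_m\ne\emptyset$. Their sizes are nondecreasing and at most $r$, hence constant from some $m_0$ on. So there are $X^1,\dots,X^{r'}\in a^\omega$, with pairwise distinct restrictions to $m_0$, such that $C_m=\{X^1{\upharpoonright}m,\dots,X^{r'}{\upharpoonright}m\}$ for all $m$.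

**Step 2: leaving the sequence is small.** Let $W=B\cup\{\xi\in U:\exists m\ \Gamma^\xi{\upharpoonright}m{\downarrow}\notin C_m\}$. It is $\varepsilon$-small above $\tau$ in $U$: given a witness for bigness, let $n$ bound the $m$'s used by its leaves and stretch it in $U$ to a common length $\ge\ell(n)$. By (3) and $C_n{\upharpoonright}m=C_m$, the new leaves are in $B\cup[\Gamma\in a^n\setminus C_n]$, contradicting badness of $C_n$.

**Step 3: isolate one $X^i$ and contradict the failure of Case A.** By Lemma 5(b) there is $\tau'\supseteq\tau$ in $U$ with $|\tau'|\ge\max(L,\ell(m_0))$ and $W$ $\varepsilon$-small above $\tau'$ in $U$. Then $\tau'\notin W$, so by (3) $\Gamma^{\tau'}{\upharpoonright}m_0$ converges, and it is in $C_{m_0}$; so it is $X^i{\upharpoonright}m_0$ for a unique $i$. Let $\xi\supseteq\tau'$ in $U$ with $\Gamma^\xi{\upharpoonright}n{\downarrow}\ne X^i{\upharpoonright}n$. By persistence $\Gamma^\xi{\upharpoonright}m_0=X^i{\upharpoonright}m_0$, so $n>m_0$. Since $X^i{\upharpoonright}n$ is the only element of $C_n$ extending $X^i{\upharpoonright}m_0$, we get $\Gamma^\xi{\upharpoonright}n\notin C_n$ and $\xi\in W$. Hence for every $n$ the set $B\cup[\Gamma\in a^n\setminus\{X^i{\upharpoonright}n\}]$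 is $\varepsilon$-small above $\tau'$ in $U$. Since $|\tau'|\ge L$, $U$ and $T'$ agree above $\tau'$; and $\varepsilon\le\delta_v$. So this set is $\delta_v$-small above $\tau'$ in $T'$, for every $n$. Thus Case A holds with $\tau'$ and $X^i$, a contradiction. $\square$

To separate $N=2$ nodes, order $a^n$ and for each node take the shortest initial interval of values that is big, and after it a second big interval. The node whose first interval ends earlier takes it. The other node takes its second interval, which begins after its own first one has ended, hence later. Here is the general case.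

**Lemma 9.** Let $U$ be eventually full. Let $\tau_1,\dots,\tau_N\in U$ be distinct nodes extending $\sigma$ of the same length $l$, let $U$ be $\varepsilon$-bushy above each of them, and let $\varepsilon\le\delta_v$ and $\varepsilon\ge N\eta$ on levels $\ge l$, where $\eta\ge1$. Then there are $n$ and pairwise disjoint $C_1,\dots,C_N\subseteq a^n$ such that $B\cup[\Gamma\in C_\nu]$ is $\eta$-big above $\tau_\nu$ in $U$ for each $\nu$.

*Proof.* By Lemma 8 fix $n$ that is good for $r=N$ and all $\tau_\nu$: $B\cup[\Gamma\in a^n\setminus C]$ is $\varepsilon$-big above $\tau_\nu$ in $U$ whenever $|C|\le N$. If $B$ is $\eta$-big above $\tau_\nu$ in $U$, put $C_\nu=\emptyset$. Consider the other $\nu$.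

**Step 1: $N$ consecutive big intervals.** Order $a^n$ lexicographically. Let $\alpha^0_\nu=-\infty$, and let $\alpha^i_\nu$ be the least $\alpha>\alpha^{i-1}_\nu$ such that $B\cup[\Gamma\in(\alpha^{i-1}_\nu,\alpha]]$ is $\eta$-big above $\tau_\nu$ in $U$. We claim that $\alpha^1_\nu,\dots,\alpha^N_\nu$ exist. Suppose $\alpha^1_\nu,\dots,\alpha^{i-1}_\nu$ exist but $\alpha^i_\nu$ does not, where $i\le N$. Consider the $i$ sets
$$B\cup[\Gamma\in(\alpha^{t-1}_\nu,\alpha^t_\nu)]\quad(1\le t<i),\qquad B\cup[\Gamma\in(\alpha^{i-1}_\nu,\infty)].$$
They are $\eta$-small above $\tau_\nu$ in $U$: the first ones by minimality of $\alpha^t_\nu$, the last one because $\alpha^i_\nu$ does not exist, and in the case of an empty interval because $B$ is $\eta$-small. Their union is $B\cup[\Gamma\in a^n\setminus\{\alpha^1_\nu,\dots,\alpha^{i-1}_\nu\}]$, which is $\varepsilon$-big by choice of $n$, hence $i\eta$-big, contradicting Lemma 4.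

**Step 2: assign intervals greedily.** Choose $\nu_1,\nu_2,\dots$ successively among these $\nu$, with $\nu_t$ minimizing $\alpha^t_\nu$ among the $\nu$ not yet chosen, and put $C_{\nu_t}=(\alpha^{t-1}_{\nu_t},\alpha^t_{\nu_t}]$. If $s<t$, then $\nu_t$ was available when $\nu_s$ was chosen, so $\alpha^s_{\nu_s}\le\alpha^s_{\nu_t}\le\alpha^{t-1}_{\nu_t}$, and $C_{\nu_s}$ lies entirely below $C_{\nu_t}$. $\square$

## 9. Case B: the alternating construction

We build a computable tree $V\subseteq T'$, $\delta_w$-bushy above $\sigma$, whose images form a 2-branching tree. We cannot thin an infinite tree in one go, and once the lower part of $V$ has been fixed it must not be thinned again. So the conflicts between different parents that Lemma 6 resolves must not arise between nodes already fixed. This is where separation enters: before nodes are fixed, Lemma 9 gives them disjoint sets of images, and from then on the part above each of them is thinned on its own. Each stage fixes one more level.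

**Step 1: bookkeeping for the widths.** Let $j_s=|\sigma|+s$, and for $i\ge j_s$ let $\beta_s(i)=\Psi_i^{(i+1-j_s)}(\delta_w(i))$. By (2), $\beta_s\le\beta_0\le\delta_v\le\delta_u$ on levels $\ge j_s$. Moreover
$$\beta_s(j_s)=\Psi_{j_s}(\delta_w(j_s)),\qquad \beta_s(i)=\Psi_i(\beta_{s+1}(i))\ \text{ for } i\ge j_{s+1}.\tag{4}$$

**Step 2: what is maintained.** By recursion on $s$ we compute $n_s$, a finite tree $F_s\subseteq T'$ above $\sigma$ with all leaves of length $\ell_s:=\ell(n_s)\ge j_s$, and a labelling $Y_s$ of its leaves by elements of $a^{n_s}\cup\{\dagger\}$. Here $Y_s(\xi)=\dagger$ implies $\xi\in B$, and otherwise $Y_s(\xi)=\Gamma^\xi{\upharpoonright}n_s$. The invariants are: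

- (a) a node of $F_s$ of length $i$ has at least $\delta_w(i)$ children in $F_s$ if $|\sigma|\le i<j_s$, and at least $\beta_s(i)$ if $j_s\le i<\ell_s$;
- (b) for $\varsigma\in F_s$ of length $j_s$ let $E^s_\varsigma=\{Y_s(\xi):\xi\supseteq\varsigma\text{ a leaf of }F_s\}\setminus\{\dagger\}$; these sets are pairwise disjoint;
- (c) $E^s=\bigcup_\varsigma E^s_\varsigma$ is 2-branching.

Start with $n_0=0$, $F_0=\{\sigma\}$, and $Y_0(\sigma)$ the empty string. Then $\ell_0=|\sigma|=j_0$, and (a)–(c) hold trivially.

**Step 3: from $s$ to $s+1$, separation.** Let $U_s$ consist of $F_s$, the prefixes of $\sigma$, and all extensions in $T'$ of leaves of $F_s$. This is a computable tree, eventually full from $\ell_s$ on. Let $\tau_1,\dots,\tau_N$ be all nodes of $U_s$ of length $j_{s+1}$. For $i\ge j_{s+1}$ put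
$$\eta(i)=\Phi_i(\beta_{s+1}(i)),\qquad \varepsilon(i)=M_i\eta(i)=\beta_s(i),$$
the last equality by (4). We check the hypotheses of Lemma 9. We have $N\le M_{j_{s+1}}\le M_i$, so $\varepsilon\ge N\eta$. Also $\varepsilon=\beta_s\le\delta_v$. And $U_s$ is $\beta_s$-bushy above each $\tau_\nu$: by (a) below level $\ell_s$, and from there on because $T'$ is $\delta_u$-bushy.

By Lemma 9 a search finds $n'$, pairwise disjoint $C_\nu\subseteq a^{n'}$, and finite $\eta$-bushy trees $S_\nu$ above $\tau_\nu$ in $U_s$ each leaf of which is verified either to be in $B$ or to be in $[\Gamma\in C_\nu]$. Choose $n_{s+1}>\max(n_s,n')$ such that $\ell_{s+1}=\ell(n_{s+1})$ is at least $j_{s+1}$ and at least the length of every leaf of every $S_\nu$. Note that $\ell_{s+1}>\ell_s$.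

**Step 4: the tree to be thinned.** Let $G$ be the set of $\xi\in U_s$ with $\xi\supseteq\sigma$ and $|\xi|\le\ell_{s+1}$ such that $|\xi|\le j_{s+1}$, or $\xi\in\bigcup_\nu S_\nu$, or $\xi$ extends a leaf of some $S_\nu$. All leaves of $G$ have length $\ell_{s+1}$, since $U_s$ has no dead ends above $\sigma$ and each $\tau_\nu$ is in $S_\nu$. As $j_s\le\ell_s$, the nodes of $G$ of length at most $j_s$ are those of $F_s$. We count children.

- A node of $G$ of length $j_s$ has in $G$ all its children in $U_s$, hence at least $\beta_s(j_s)\ge\Phi_{j_s}(\delta_w(j_s))$: by (a) if $j_s<\ell_s$, and by $\delta_u\ge\beta_s$ if $j_s=\ell_s$.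
- A node of $G$ of length $i$ with $j_{s+1}\le i<\ell_{s+1}$ has at least $\eta(i)=\Phi_i(\beta_{s+1}(i))$ children in $G$: either it is a non-leaf of some $S_\nu$, or it extends or equals a leaf of some $S_\nu$ and has in $G$ all its children in $U_s$, at least $\beta_s(i)\ge\eta(i)$ of them.

For a leaf $\xi$ of $G$ let $Y(\xi)=\dagger$ if $\xi$ is labelled dead, or extends a leaf of some $S_\nu$ verified to be in $B$, or $Y_s(\xi{\upharpoonright}\ell_s)=\dagger$. In each case $\xi\in B$. Otherwise let $Y(\xi)=\Gamma^\xi{\upharpoonright}n_{s+1}$, which is defined since $\xi$ is alive and has length $\ell(n_{s+1})$. If $\xi\supseteq\tau_\nu$ and $Y(\xi)\ne\dagger$, then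
$$Y(\xi){\upharpoonright}n'\in C_\nu,\tag{5}$$
because $\xi$ extends a leaf of $S_\nu$ verified to be in $[\Gamma\in C_\nu]$.

**Step 5: thinning.** For each $\varsigma\in F_s$ of length $j_s$ apply Lemma 6 to the part of $G$ above $\varsigma$, with $l=j_s\ge|\sigma|\ge a$, $d=\ell_{s+1}$, $n=n_{s+1}$, $r(j_s)=\delta_w(j_s)$ and $r(i)=\beta_{s+1}(i)$ for $i>j_s$. This gives $F^*_\varsigma$. (Being a finite task, it is found by search.) Let $F_{s+1}$ consist of the nodes of $F_s$ of length $\le j_s$ and all $F^*_\varsigma$, and let $Y_{s+1}$ be the restriction of $Y$ to the leaves of $F_{s+1}$.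

**Step 6: the invariants hold at $s+1$.** (a) Nodes of length $<j_s$ have the same children in $F_{s+1}$ as in $F_s$; for the others the choice of $r$ gives what is required. (b) Every node of $F_{s+1}$ of length $j_{s+1}$ is some $\tau_\nu$, and (5) applies with disjoint $C_\nu$. (c) A leaf $\xi$ of $F_{s+1}$ with label $\ne\dagger$ satisfies
$$Y_{s+1}(\xi){\upharpoonright}n_s=Y_s(\xi{\upharpoonright}\ell_s)\in E^s_{\xi\upharpoonright j_s}.\tag{6}$$
Let $\rho$ be a proper prefix of an element of $E^{s+1}$. If $|\rho|<n_s$, then by (6) all successors of $\rho$ in the prefix closure of $E^{s+1}$ lie in the prefix closure of $E^s$, so there are at most 2. If $|\rho|\ge n_s$, then by (b) at stage $s$ the string $\rho{\upharpoonright}n_s$ belongs to $E^s_\varsigma$ for exactly one $\varsigma$. By (6), all elements of $E^{s+1}$ extending $\rho$ are labels of leaves of this one $F^*_\varsigma$, and $\rho$ has at most 2 successors by Lemma 6.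

**Step 7: the condition $q$.** Since $F_{s+1}$ and $F_s$ agree on lengths $\le j_s$,
$$V=\{\text{prefixes of }\sigma\}\cup\bigcup_s\{\xi\in F_s:|\xi|\le j_s\}$$
is a tree, and it is computable because the finite trees $F_s$ are computed uniformly in $s$. It is $\delta_w$-bushy above $\sigma$: the children in $V$ of a node of length $j_s$ are its children in $F_{s+1}$, and (a) at $s+1$ applies to the level $j_s<j_{s+1}$. Since $F_{s+1}\subseteq U_s$ and $\ell_{s+1}\ge\ell_s$, every extension in $T'$ of a leaf of $F_{s+1}$ is in $U_s$; so $U_{s+1}\subseteq U_s$. Hence $V\subseteq U_s$ for all $s$: nodes that come from $F_t$ with $t\ge s$ are in $U_t\subseteq U_s$, and those that come from $F_t$ with $t<s$ are in $F_s$. The set $B\cap V$ is c.e., closed under extensions in $V$, and $\delta_x$-small above $\sigma$ in $V\subseteq T'$. So $q=(\sigma,V,B\cap V,x,w)$ is a condition, and $q\le p$.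

**Step 8: alternative (R) holds.** Let $f\in[q]$. For every $s$, $f{\upharpoonright}\ell_s$ is in $U_s$ and has length $\ell_s$, so it is a leaf of $F_s$; and it is not in $B$. So its label is not $\dagger$, and
$$\Gamma^f{\upharpoonright}n_s=Y_s(f{\upharpoonright}\ell_s)\in E^s_{f\upharpoonright j_s}.\tag{7}$$
As $n_s\to\infty$, $\Gamma^f$ is total. Let
$$R=\{\rho:\rho\text{ is a prefix of an element of }E^s,\text{ where }s\text{ is least with }n_s\ge|\rho|\}.$$
$R\subseteq a^{<\omega}$ is computable. It is a tree: by (6), elements of $E^s$ restricted to $n_{s'}$ lie in $E^{s'}$ for $s'\le s$, so prefixes of elements of $R$ are in $R$. It is 2-branching: all successors in $R$ of a node $\rho$ have the same length, so they are evaluated with the same $s$, and $E^s$ is 2-branching. By (7), $\Gamma^f$ is a branch of $R$. Finally, by (b) and (7), $f{\upharpoonright}j_s$ is the unique $\varsigma\in F_s$ of length $j_s$ with $\Gamma^f{\upharpoonright}n_s\in E^s_\varsigma$. The finite sets $E^s_\varsigma$ are computed uniformly in $s$, so $f\le_T\Gamma^f$. This is (R). Lemma 7 and with it Theorem 3 are proved. $\blacksquare$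

## 10. Optimality of 2, minimality of the degree, and infinite alphabets

Let $f$ be as in Theorem 3.

**Proposition 10.** The number 2 in Theorem 3 is optimal: "2-branching" cannot be replaced by "1-branching".

*Proof.* A branch $A$ of a computable tree in $a^{<\omega}$ in which each node has at most one successor is computable: $A(n)$ is the unique $i<a$ with $(A{\upharpoonright}n)^\frown i$ in the tree. Since $f$ is DNC, it is not computable, so it computes a noncomputable $A:\omega\to2$, for instance the characteristic function of its graph (under a computable coding of pairs). $\square$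

Recall that a degree is *hyperimmune* if it computes a function that is not dominated by any computable function, and *hyperimmune-free* otherwise. A computable degree is hyperimmune-free. A noncomputable c.e. set $D$ has hyperimmune degree: let $g(n)$ be the least stage by which all elements of $D$ below $n$ have been enumerated; if a computable $t$ satisfied $g(n)\le t(n)$ for all large $n$, then $D$ would be computable.

**Proposition 11.** Every hyperimmune degree is $k$-surviving for every $k\ge2$. The degree of $f$ is minimal and hyperimmune-free.

*Proof.* **Step 1: hyperimmune degrees survive.** Let $g$ be a function computable in the degree that is not dominated by any computable function. Define $A(n)$ by recursion. Take the least $e\le n$ which has not yet acted and for which $\varphi_e(A{\upharpoonright}n)$ converges within $g(n)$ steps to a value $\le k$. Let $A(n)$ be that value, and say that $e$ has acted. If there is no such $e$, let $A(n)=0$. Then $A\le_Tg$.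

Let $T\subseteq(k+1)^{<\omega}$ be a computable $k$-tree, and let $\varphi_e(\rho)$ be the least $i\le k$ with $\rho^\frown i\notin T$. Such an $i$ exists for each $\rho\in(k+1)^{<\omega}$: if $\rho\in T$, at most $k$ of the $k+1$ candidates are in $T$, and if $\rho\notin T$, none is. The function $t(n)=\max\{\text{running time of }\varphi_e(\rho):\rho\in(k+1)^n\}$ is computable, so $g(n)\ge t(n)$ for infinitely many $n$. Each of the finitely many $e'<e$ acts at most once. So there is $n\ge e$ with $g(n)\ge t(n)$ at which no $e'<e$ acts; if $e$ has not acted before, it acts at $n$. When $e$ acts, at some $n$, we get $A(n)=\varphi_e(A{\upharpoonright}n)$ and $A{\upharpoonright}(n+1)\notin T$. So $A$ is not a branch of $T$.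

**Step 2: the degree of $f$.** By Theorem 3 with $a=k+1$, $\deg(f)$ is not $k$-surviving, so by Step 1 it is hyperimmune-free. Every degree below $\deg(f)$ contains some $A:\omega\to2$, and by Theorem 3 such an $A$ is computable or computes $f$. As $f$ is not computable, $\deg(f)$ is minimal. $\square$

For the last statement, a $k$-tree in $\omega^{<\omega}$ is a tree of strings of natural numbers in which each node has at most $k$ immediate successors.

**Proposition 12.** Every DNC function $f$ computes some $G:\omega\to\omega$ which for every $k$ is a branch of no computable $k$-tree in $\omega^{<\omega}$; so every DNC degree computes such a $G$. For $f$ as in Theorem 3, $G$ is bounded by a computable function. So in Theorem 3 the finite alphabet $a$ cannot be replaced by a computable bound.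

*Proof.* Let $\psi_{e,c}(\rho)$ be the $c$-th value $v$ (counting from $0$, without repetition) found in a fixed enumeration of $\{v:\varphi_e(\rho^\frown v)=1\}$. These functions are uniformly partial computable. Define $G(n)$ from $\rho=G{\upharpoonright}n$ as the code of the finite sequence $(v_{e,c})_{e\le n,\,c<n}$ with $v_{e,c}=f(u)$, where $u$ is an index, obtained computably from $(e,c,n,\rho)$, such that $\varphi_u(u)$ is the $(e,c)$-component of $\psi_{e,c}(\rho)$ decoded as a sequence of this shape; $\varphi_u(u)$ diverges if $\psi_{e,c}(\rho)$ diverges or is not such a code.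

Then $G(n)\ne\psi_{e,c}(\rho)$ for all $e\le n$ and $c<n$. Indeed, if $\psi_{e,c}(\rho)$ converges to a code of the right shape, its $(e,c)$-component is $\varphi_u(u)\ne f(u)$, and $f(u)$ is the $(e,c)$-component of $G(n)$. If it converges to something else, it is not $G(n)$, which is a code of this shape; and if it diverges there is nothing to show.

Suppose $\varphi_e$ decides a $k$-tree with $G$ as a branch, and let $n\ge\max(e,k)$. Then $G(n)$ is one of the at most $k\le n$ values $v$ with $(G{\upharpoonright}n)^\frown v$ in the tree, so it equals $\psi_{e,c}(G{\upharpoonright}n)$ for some $c<n$, a contradiction.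

For $f$ as in Theorem 3, $G\le_Tf$ is bounded by a computable function, because $\deg(f)$ is hyperimmune-free by Proposition 11. $\square$
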